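# Automatic sequences whose Number Walls are not automatic

## 1. Two theorems on arrays of Hankel determinants

Let $\mathbb F_q$ be a finite field of characteristic $p$. The Number Wall of a sequence $\mathbf a=(a_n)_{n\ge 0}$ in $\mathbb F_q$ is the array $(H_{\mathbf a}(m,n))_{m,n\ge 0}$ with
$$H_{\mathbf a}(m,n)=\det\left(a_{m+i+j}\right)_{0\le i,j\le n-1}\quad(n\ge 1),\qquad H_{\mathbf a}(m,0)=1 .$$

**Theorem A.** Let $k\ge 2$ be an integer that is not a power of $p$. Define $\mathbf a\in\{0,1\}^{\mathbb N}\subset\mathbb F_q^{\mathbb N}$ by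
$$a_n=1\iff n=k^j\ (j\ge1)\quad\text{or}\quad n=k^j+k^i\ (0\le i\le j-2),$$
and $a_n=0$ otherwise. Then $\mathbf a$ is $k$-automatic, but its Number Wall over $\mathbb F_q$ is not $k$-automatic. Moreover, the wall is not $\ell$-automatic for any $\ell\ge 2$.

**Theorem B.** Let $k=3^s$ and $q=3^t$ with $s,t\ge1$. Let $f=\sum_{j\ge 0}a_jT^{-j-1}\in\mathbb F_3((T^{-1}))$ be the root of $f^4+f^2-Tf+1=0$ constructed in Section 6. Then $\mathbf a=(a_j)_{j\ge0}$ is $k$-automatic, but already the line $(H_{\mathbf a}(0,n))_{n\ge0}$ is not $k$-automatic. Hence the Number Wall of $\mathbf a$ over $\mathbb F_q$ is not $k$-automatic, nor $\ell$-automatic for any $\ell\ge2$.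

Let us unpack this. A $k$-automatic sequence is one whose $n$-th term can be computed by a finite machine that reads the base-$k$ digits of $n$. From such a sequence we build a two-dimensional table: entry $(m,n)$ is the determinant of the $n\times n$ Hankel matrix whose top left corner is $a_m$. The question is whether a finite machine, reading the base-$k$ digits of $m$ and $n$ in parallel, can compute this table. The following conjecture says yes; it comes from Faustin Adiceam and Dzmitry Badziahin, "On the $P(t)$-adic Littlewood Conjecture in Characteristics $\ell\equiv3\pmod 4$", arXiv:2509.12826 (2025).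

**Conjecture.** If $\mathbf a$ is a $k$-automatic sequence over $\mathbb F_q$, then its Number Wall is a two-dimensional $k$-automatic sequence over $\mathbb F_q$.

Theorem A with $k=2$, $q=3$ already disproves it. Together the two theorems show that it fails for every pair $(k,q)$ with $k$ not a power of $p$, and for every pair with $p=3$ and $k$ a power of $3$. The remaining pairs, $p\ne 3$ and $k$ a power of $p$, are not settled by what follows.

The polynomial in Theorem B has only one root of the displayed form. Put $x=1/T$. The equation reads $f=x(1+f^2+f^4)$, so for $f\in x\mathbb F_3[[x]]$ the coefficient of $x^{n}$ on the right depends only on coefficients of $f$ of index less than $n$. The coefficients of $f$ are therefore determined one after another. Section 6 will produce this root through its continued fraction, which is what we need to control its Hankel determinants.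

In Lunnon's classical Number Wall the determinants are Toeplitz, $\det(a_{c+i-j})_{0\le i,j\le n-1}$, indexed by size $n$ and centre $c$. The two arrays differ by signs and by a shear of the indices; Section 8 shows that both counterexamples survive the change.

## 2. Automata, kernels and the textbook facts

**Definition (one dimension).** Fix $k\ge2$. A sequence $(a_n)_{n\ge0}$ over a finite alphabet is $k$-automatic if some deterministic finite automaton with output, reading the base-$k$ expansion of $n$, outputs $a_n$. Equivalently, its $k$-kernel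
$$\{(a_{k^en+r})_{n\ge0}: e\ge0,\ 0\le r<k^e\}$$
is finite.

**Definition (two dimensions).** An array $(b_{m,n})_{m,n\ge0}$ over a finite alphabet is $k$-automatic if some deterministic finite automaton with output, reading the base-$k$ expansions of $m$ and $n$ simultaneously (the shorter one padded with leading zeros), outputs $b_{m,n}$. Equivalently, its $k$-kernel
$$\{(b_{k^em+r,\,k^en+s})_{m,n\ge0}: e\ge0,\ 0\le r,s<k^e\}$$
is finite. Note that the same $e$ is used in both coordinates.

*Examples.* Let $a_n=1$ if $n$ is a power of $k$ (including $1$) and $a_n=0$ otherwise. Replacing $n$ by $kn$ gives the same sequence; replacing $n$ by $kn+1$ gives $1,0,0,\dots$; the other residues $r$ give the zero sequence. The sequence $1,0,0,\dots$ and the zero sequence produce nothing new, so the kernel has three elements. In two dimensions, let $b_{m,n}=1$ if $m=n$ and $0$ otherwise. Since $k^em+r=k^en+s$ with $0\le r,s<k^e$ forces $r=s$ and $m=n$, the kernel consists of $b$ and the zero array.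

We use two published theorems.

**Christol's theorem** (Christol 1979; Christol–Kamae–Mendès France–Rauzy 1980). The series $\sum a_nx^n\in\mathbb F_q[[x]]$ is algebraic over $\mathbb F_q(x)$ if and only if $(a_n)$ is $q$-automatic.

**Cobham's theorem** (1969). A sequence that is both $k$- and $\ell$-automatic, with $k,\ell$ multiplicatively independent (that is, $k^\alpha\neq\ell^\beta$ for all $\alpha,\beta\ge1$), is ultimately periodic.

Cobham is needed only for the clauses about every base $\ell$. The other general facts are elementary consequences of the finiteness of kernels.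

**(F1)** *A termwise function of finitely many $k$-automatic sequences, such as a product or a sum, is $k$-automatic. Ultimately periodic sequences are $k$-automatic.* Each kernel element of the combination is the same function of kernel elements of the given sequences, and there are finitely many tuples of those. If $a_{n+P}=a_n$ for $n\ge n_0$, then each $(a_{k^en+r})_n$ also satisfies this with the same $P$ and $n_0$, and over a finite alphabet there are finitely many such sequences.

**(F2)** *For $\alpha\ge1$, $k$-automatic is the same as $k^\alpha$-automatic, in dimension 1 or 2.* The $k^\alpha$-kernel is a subset of the $k$-kernel, which gives one direction. For the other, take $e\ge 0$ and $0\le r<k^e$, write $e=\alpha t+f$ with $0\le f<\alpha$, and $r=k^{\alpha t}r'+r''$ with $0\le r''<k^{\alpha t}$ and $0\le r'<k^f$. Then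
$$k^en+r=k^{\alpha t}(k^fn+r')+r'' .$$
So each $k$-kernel element is a $k^\alpha$-kernel element composed with one of finitely many maps $n\mapsto k^fn+r'$. In dimension 2 one does the same in both coordinates.

**(F3)** *If $(b_{m,n})$ is $\ell$-automatic, then so are $(b_{m,1})_m$ and $(b_{0,n})_n$.* For $e\ge1$ the sequence $(b_{\ell^em+r,1})_m$ is the kernel element $(b_{\ell^em+r,\,\ell^en+1})$ restricted to $n=0$; the case $e=0$ adds one sequence. Likewise $(b_{0,\ell^en+s})_n$ is the kernel element with residues $(0,s)$ restricted to $m=0$.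

**Lemma 1 (reduction to base $k$).** *Let $\mathbf a$ be $k$-automatic and not ultimately periodic, and suppose its wall is not $k$-automatic. Then its wall is not $\ell$-automatic for any $\ell\ge2$.*

*Proof.* Suppose the wall is $\ell$-automatic. By (F3) the sequence $a_m=H_{\mathbf a}(m,1)$ is $\ell$-automatic. It is also $k$-automatic and not ultimately periodic, so by Cobham $k^\alpha=\ell^\beta$ for some $\alpha,\beta\ge1$. By (F2) the wall is $\ell^\beta$-automatic, that is, $k^\alpha$-automatic, hence $k$-automatic, a contradiction. $\square$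

So in both theorems it suffices to work in base $k$ and to check that $\mathbf a$ is not ultimately periodic.

## 3. Matrices of bounded size cause no trouble

Before looking for counterexamples, let us see where the conjecture is true for cheap reasons.

First, fix the matrix size $n$. *If $\mathbf a$ is $k$-automatic then so is the shift $(a_{n+1})_n$*: its kernel elements are $(a_{k^en+r+1})_n$, which is a kernel element of $\mathbf a$ if $r+1<k^e$, and is the shift of the kernel element $(a_{k^en})_n$ if $r+1=k^e$. Thus all shifts are automatic. For fixed $n$, $H_{\mathbf a}(m,n)$ is a fixed polynomial in $a_m,\dots,a_{m+2n-2}$, so by (F1) the line $(H_{\mathbf a}(m,n))_{m\ge0}$ is $k$-automatic.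

Second, let $\mathbf a$ be ultimately periodic, $a_{n+P}=a_n$ for $n\ge n_0$. If $n\ge n_0+P+1$, then columns $n_0$ and $n_0+P$ of the Hankel matrix agree, so $H_{\mathbf a}(m,n)=0$ for all $m$. For each $n\le n_0+P$ the line $(H_{\mathbf a}(m,n))_m$ is ultimately periodic. Once $k^e>n_0+P$, a kernel element of the wall with residues $(r,s)$ vanishes for $n\ge1$, and at $n=0$ it is a kernel element of the line of size $s$ if $s\le n_0+P$, and zero otherwise. So there are finitely many kernel elements, and the conjecture holds for ultimately periodic sequences.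

A natural attempt to prove the conjecture is to push the first observation to all $n$ at once. It stops at a definite place: size $n$ involves $2n-1$ shifts of $\mathbf a$, so the bound on the kernel of the line of size $n$ grows with $n$. The two-dimensional kernel treats all sizes together, and nothing in the argument bounds it. A counterexample must exploit determinants of growing size, so we look for families of large Hankel determinants that we can evaluate exactly.

## 4. Reciprocals of power series inside the wall

Here is such a family. Let $B=\sum_{r\ge0}b_rx^r$ with $b_0=1$ and $1/B=\sum g_nx^n$. By Cramer's rule, $g_N$ is up to sign a determinant whose entries are the $b_r$, with zeros above a diagonal. If the sequence has a long run of zeros followed by a copy of $b_0,b_1,b_2,\dots$, then this determinant is an entry of the wall. So if $(b_r)$ is automatic and $(g_n)$ is not, we may hope for a contradiction.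

The obvious try is a single copy: $Z$ zeros followed by all of $b_0,b_1,\dots$, so that $a_{Z+r}=b_r$. The determinant for $g_N$ will turn out to start at index $Z-N+2$. This must be nonnegative, so only the $g_N$ with $N\le Z+2$ are obtained in this way: finitely many values. The remedy is to plant infinitely many copies, at the places $k^j$, each truncated but longer than the previous one, and each preceded by a longer run of zeros. For the sequence to stay automatic, the truncated copies have to be describable by base-$k$ digits.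

The sequence of Theorem A does this. Put
$$S(x)=\sum_{i\ge0}x^{k^i},\qquad B=1+S=\sum_{r\ge 0} b_rx^r,\qquad G=\frac1B=\sum_{n\ge 0} g_nx^n\in\mathbb F_q[[x]],$$
so that $b_r=1$ for $r=0$ and for $r$ a power of $k$, and $b_r=0$ otherwise. The sequence $\mathbf a$ carries at $k^j$ the first $k^{j-1}$ terms of $b$.

*Example, $k=2$, $q=3$.* The support of $\mathbf a$ is $\{2,4,5,8,9,10,16,17,18,20,32,\dots\}$. From $g_0=1$ and $g_n=-\sum_{2^i\le n}g_{n-2^i}$ we get, modulo $3$,
$$g_0,g_1,\dots,g_6=1,\,-1,\,0,\,1,\,1,\,-1,\,0 .$$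
Around $16$ the sequence reads $a_{15},\dots,a_{19}=0,1,1,1,0$, and
$$H_{\mathbf a}(15,3)=\det\begin{pmatrix}0&1&1\\1&1&1\\1&1&0\end{pmatrix}=-1\cdot(0-1)+1\cdot(1-1)=1=g_3 .$$
Similarly $H_{\mathbf a}(8,2)=a_8a_{10}-a_9^2=0=g_2$ and $H_{\mathbf a}(5,1)=a_5=1=-g_1$.

Why $1+S$? Since $S(x^k)=S(x)-x$, the series $S$ satisfies a linear relation between $S(x)$ and $S(x^k)$, as automatic series do (Step 3 below). For $G$, substituting $x^{k^i}$ gives $G(x^{k^i})=1/(1+S-s_i)$ with distinct polynomials $s_i$. These are fractions in $S$ with distinct poles, and a linear relation between them would be a nontrivial algebraic equation for $S$.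

## 5. Proof of Theorem A

**Preliminaries on $\mathbf a$.** We check that $\mathbf a$ is $k$-automatic and not ultimately periodic. The number $k^j$ with $j\ge1$ has base-$k$ expansion $10^j$, and $k^j+k^i$ with $0\le i\le j-2$ has expansion $1\,0^{j-i-1}\,1\,0^i$ with $j-i-1\ge1$. So the support of $\mathbf a$ consists of the $n$ whose expansion lies in the regular language $10^+\cup10^+10^*$, and $\mathbf a$ is $k$-automatic. There are infinitely many nonzero terms.

Let $j\ge2$. The elements of the support in $[k^{j-1},k^j)$ are $k^{j-1}$ and the $k^{j-1}+k^i$ with $i\le j-3$, all smaller than $k^{j-1}+k^{j-2}$. Hence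
$$a_n=0\quad\text{for } k^{j-1}+k^{j-2}\le n<k^j, \tag{1}$$
a block of length $k^{j-2}(k^2-k-1)\ge k^{j-2}$. So there are arbitrarily long blocks of zeros, and $\mathbf a$ is not ultimately periodic. Moreover
$$a_{k^j+r}=b_r\quad\text{for }0\le r<k^{j-1}. \tag{2}$$
Indeed, both sides are $1$ for $r=0$. For $0<r<k^{j-1}$ the number $k^j+r$ lies strictly between $k^j$ and $k^{j+1}$, so it is in the support exactly when $r=k^i$ with $i\le j-2$, and these are exactly the powers of $k$ below $k^{j-1}$.

**Step 1: the coefficients of $1/B$ occur in the wall.** The aim is an exact formula along one family of entries: if $N\ge0$, $j\ge2$ and $k^{j-2}\ge N$, then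
$$H_{\mathbf a}(k^j-N+2,\,N)=(-1)^{N(N+1)/2}g_N. \tag{3}$$

For $N=0$ both sides are $1$. Let $N\ge1$. The indices of the terms of $\mathbf a$ in the determinant run from $k^j-N+2$ to $k^j-N+2+2(N-1)=k^j+N$. Since $N\le k^{j-2}<k^{j-1}$, the indices $\ge k^j$ are covered by (2). Those below $k^j$ are at least $k^j-N\ge k^j-k^{j-2}$, and hence lie in the block (1). With $b_r:=0$ for $r<0$, all entries are therefore given by $a_{k^j+r}=b_r$.

Reverse the order of the columns; this multiplies the determinant by $(-1)^{N(N-1)/2}$. The entry in row $i$ and new column $i'$ is the old entry in column $N-1-i'$, namely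
$$a_{k^j-N+2+i+N-1-i'}=a_{k^j+1+i-i'}=b_{i-i'+1}\qquad(0\le i,i'\le N-1).$$

Now let $L=(b_{i-i'})_{0\le i,i'\le N}$, which is lower triangular with ones on the diagonal, so $\det L=1$. Deleting row $0$ and column $N$ of $L$ leaves exactly the matrix $(b_{i-i'+1})_{0\le i,i'\le N-1}$. By Cramer's rule, $(L^{-1})_{N,0}=(-1)^{N}\det(b_{i-i'+1})$. On the other hand, multiplication of lower triangular Toeplitz matrices is multiplication of power series modulo $x^{N+1}$, so $L^{-1}=(g_{i-i'})$ with $g_r:=0$ for $r<0$, and $(L^{-1})_{N,0}=g_N$. So $\det(b_{i-i'+1})=(-1)^Ng_N$. The total sign has exponent $N(N-1)/2+N=N(N+1)/2$, which is (3).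

**Step 2: if the wall is $k$-automatic, then $(g_n)$ is $k$-automatic.** The entries in (3) do not lie on one line, and $j$ must grow with $N$, so we have to check that finiteness of the kernel passes to $g$. Put $g'_N=(-1)^{N(N+1)/2}g_N$. Fix $e\ge0$ and $0\le r<k^e$, and divide with remainder:
$$2-r=k^ec+\rho,\qquad 0\le\rho<k^e .$$
Since $3-k^e\le 2-r\le2$, we have $c\in\{-1,0,1,2\}$. Let $n\ge0$ and let $i$ be large enough, depending on $n$, that $k^{i+e-2}\ge k^en+r$ and $k^i-n+c\ge0$. Apply (3) with $j=i+e$ and $N=k^en+r$. Here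
$$k^j-N+2=k^{i+e}-k^en+2-r=k^e(k^i-n+c)+\rho ,$$
so
$$g'_{k^en+r}=H_{\mathbf a}\big(k^e(k^i-n+c)+\rho,\ k^en+r\big)=b(k^i-n+c,\ n),$$
where $b$ denotes the kernel element $(m,n)\mapsto H_{\mathbf a}(k^em+\rho,\,k^en+r)$ of the wall. This holds for all large $i$. Hence the whole sequence $(g'_{k^en+r})_n$ is determined by the pair $(b,c)$: its $n$-th term is the eventual constant value of $b(k^i-n+c,n)$ as $i\to\infty$. If the wall is $k$-automatic, there are finitely many pairs $(b,c)$, so $(g'_n)$ has a finite $k$-kernel. The sign $(-1)^{N(N+1)/2}$ has period $4$ in $N$, so by (F1) $(g_n)$ is $k$-automatic.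

**Step 3: if $(g_n)$ is $k$-automatic, then $S$ is algebraic over $\mathbb F_q(x)$.** We turn finiteness of the kernel into a linear relation and read that relation in terms of $S$. Let $F_1=G,F_2,\dots,F_d$ be the generating series of the elements of the $k$-kernel of $(g_n)$. Splitting a series according to exponents modulo $k$ gives
$$F_i(x)=\sum_{r=0}^{k-1}x^rF_{\sigma(i,r)}(x^k) \tag{4}$$
for suitable indices $\sigma(i,r)$, because the subsequence of a kernel element along $kn+r$ is again a kernel element. Let $W_e$ be the $\mathbb F_q(x)$-span of $F_1(x^{k^e}),\dots,F_d(x^{k^e})$ inside $\mathbb F_q((x))$. Substituting $x^{k^e}$ for $x$ in (4) shows $W_e\subseteq W_{e+1}$, and clearly $\dim W_e\le d$. For $0\le i\le d$ we have $G(x^{k^i})\in W_i\subseteq W_d$. These are $d+1$ elements of a space of dimension at most $d$, so there are $A_0,\dots,A_d\in\mathbb F_q[x]$, not all zero, with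
$$\sum_{i=0}^dA_i(x)\,G(x^{k^i})=0 .$$

Put $s_i=\sum_{l<i}x^{k^l}$. These polynomials are pairwise distinct. Since $S(x^{k^i})=\sum_{l\ge i}x^{k^l}=S-s_i$, the relation becomes
$$\sum_{i=0}^d\frac{A_i}{1+S-s_i}=0 ,$$
where each denominator has constant term $1$. Clearing denominators gives $\Phi(S)=0$ for
$$\Phi(Y)=\sum_{i=0}^dA_i\prod_{l\ne i}(1+Y-s_l)\in\mathbb F_q[x][Y].$$
This polynomial is not zero. Choose $i$ with $A_i\ne0$ and set $Y=s_i-1$. All terms except the $i$-th contain the factor $1+Y-s_i=0$, so $\Phi(s_i-1)=A_i\prod_{l\ne i}(s_i-s_l)\ne0$. Hence $S$ is algebraic over $\mathbb F_q(x)$.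

**Step 4: $S$ is transcendental over $\mathbb F_q(x)$.** This is where the hypothesis on $k$ enters. Suppose $S$ is algebraic. By Christol, the indicator sequence of $\{k^i:i\ge0\}$ is $q$-automatic, so the base-$q$ expansions (most significant digit first, no leading zero) of the powers of $k$ form a regular language. It is infinite. By the pumping lemma some word in it factors as $uvz$ with $\ell=|v|\ge1$ such that $uv^tz$ is in the language for all $t\ge1$. Write $[w]_q$ for the value of the word $w$ in base $q$. Then the following number is a power of $k$ for each $t\ge1$: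
$$\nu_t=[uv^tz]_q=q^{\ell t+|z|}[u]_q+q^{|z|}[v]_q\,\frac{q^{\ell t}-1}{q^\ell-1}+[z]_q=\alpha q^{\ell t}+\beta,$$
with
$$\alpha=q^{|z|}\Big([u]_q+\frac{[v]_q}{q^\ell-1}\Big)$$
and $\beta$ independent of $t$. The leading digit of $uv$ is nonzero, so $\alpha>0$, and therefore $\nu_{t+1}/\nu_t\to q^\ell$. These ratios all lie in $\{k^h:h\in\mathbb Z\}$, which is closed and discrete in $(0,\infty)$. So $q^\ell=k^h$ for some $h$, and $h\ge1$ since $q^\ell>1$. Then $k$ divides a power of $p$, so $k$ is a power of $p$, against the hypothesis.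

**Conclusion of the proof.** If the wall were $k$-automatic, Steps 2 and 3 would make $S$ algebraic, contradicting Step 4. By Lemma 1 the wall is not $\ell$-automatic for any $\ell\ge2$. This proves Theorem A. $\blacksquare$

The argument really stops at Step 4 when $k=p^s$. In that case $S^{k}=S(x^k)=S-x$ in characteristic $p$, so $S$ and $G=1/(1+S)$ are algebraic, and $(g_n)$ is $k$-automatic by Christol and (F2) (the coefficients lie in $\mathbb F_p$). The entries (3) then give no contradiction, and a different mechanism is needed.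

## 6. Zero runs of Hankel determinants, and a quartic series over $\mathbb F_3$

For $k=3^s$ we look at a single line, $h_n=H_{\mathbf a}(0,n)$. Two facts suggest how to proceed: the zeros of $h$ can be read off from a continued fraction, and zero runs of an automatic sequence cannot be of an arbitrary shape.

**Continued fractions.** For $w\in\mathbb F_3((T^{-1}))$ let $|w|=|T|^{\deg w}$ with $|T|>1$. Let $c_1,c_2,\dots$ be polynomials of degree $\ge1$ over $\mathbb F_3$. For a finite word $W$ of polynomials put $M(W)=\prod\begin{pmatrix}c&1\\1&0\end{pmatrix}$ over its letters $c$, in order. The convergents $p_i/q_i$ of $f=[0;c_1,c_2,\dots]$ are given by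
$$M(c_1,\dots,c_i)=\begin{pmatrix}q_i&q_{i-1}\\p_i&p_{i-1}\end{pmatrix},\qquad q_0=1,\ p_0=0 .$$
From $q_i=c_iq_{i-1}+q_{i-2}$ (with $q_{-1}=0$) one gets $\deg q_i=n_i$, where
$$n_i=\sum_{l\le i}\deg c_l,\qquad n_0=0 ,$$
and taking determinants gives $q_ip_{i-1}-p_iq_{i-1}=(-1)^i$. Consequently consecutive convergents differ by $\pm1/(q_iq_{i+1})$, and they converge to $f$. Writing $f_{i+1}=[c_{i+1};c_{i+2},\dots]$, we have $f=\dfrac{f_{i+1}p_i+p_{i-1}}{f_{i+1}q_i+q_{i-1}}$, hence
$$|q_if-p_i|=\frac{1}{|f_{i+1}q_i+q_{i-1}|}=|T|^{-n_{i+1}} . \tag{5}$$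
In particular $f$ is irrational: if $f=u/v$, then the nonzero number $q_if-p_i$ would have absolute value at least $1/|v|$ for every $i$, against (5).

**Lemma 2 (zero pattern).** *Let $f=[0;c_1,c_2,\dots]=\sum_{j\ge0}a_jT^{-j-1}$ as above. For $n\ge1$, $H_{\mathbf a}(0,n)\ne0$ if and only if $n=n_i$ for some $i\ge1$.*

*Proof.* We translate singularity of the matrix into good rational approximation. $H_{\mathbf a}(0,n)=0$ means that there are $b_0,\dots,b_{n-1}$, not all zero, with $\sum_ja_{i+j}b_j=0$ for $0\le i<n$. With $b=\sum_{j<n}b_jT^j$, the sum $\sum_ja_{i+j}b_j$ is the coefficient of $T^{-i-1}$ in $bf$. So $H_{\mathbf a}(0,n)=0$ if and only if there are polynomials $b\ne0$ with $\deg b<n$, and $u$, such that $|bf-u|\le|T|^{-n-1}$.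

If $n_i<n<n_{i+1}$ for some $i\ge0$, take $b=q_i$ and $u=p_i$. Then $\deg b=n_i<n$ and $|bf-u|=|T|^{-n_{i+1}}\le|T|^{-n-1}$. So $H_{\mathbf a}(0,n)=0$.

Let $n=n_i$ with $i\ge1$, and let $b\ne0$ with $\deg b<n_i$ and $u$ be polynomials. Because $q_ip_{i-1}-p_iq_{i-1}=\pm1$, we can write $(u,b)=\lambda(p_{i-1},q_{i-1})+\mu(p_i,q_i)$ with polynomials $\lambda,\mu$. Then
$$bf-u=\lambda(q_{i-1}f-p_{i-1})+\mu(q_if-p_i).$$
If $\mu=0$, then $\lambda\ne0$ and $|bf-u|=|\lambda||T|^{-n_i}\ge|T|^{-n_i}$ by (5). If $\mu\ne0$, then $|\mu q_i|\ge|q_i|>|b|$, so the terms of $b=\lambda q_{i-1}+\mu q_i$ must cancel at the top: $|\lambda q_{i-1}|=|\mu q_i|$. As $|q_i|>|q_{i-1}|$, this gives $|\lambda|>|\mu|$, so $|\lambda||T|^{-n_i}>|\mu||T|^{-n_{i+1}}$ and $|bf-u|=|\lambda||T|^{-n_i}\ge|T|^{-n_i}$. In both cases $|bf-u|>|T|^{-n-1}$. So $H_{\mathbf a}(0,n)\ne0$. $\square$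

So $h$ has a zero run of length $\deg c_i-1$ between $n_{i-1}$ and $n_i$, and is nonzero at the $n_i$.

**Lemma 3 (zero runs of automatic sequences).** *Let $(h_n)$ be $k$-automatic with arbitrarily long runs of zeros. Then there is $R$ such that for every $e\ge0$ there is $t\le R$ with $h_n=0$ for all $n\in[tk^e,(t+1)k^e)$.*

*Proof.* Let $u^{(1)},\dots,u^{(d)}$ be the elements of the $k$-kernel, and let $v(t)=(u^{(1)}_t,\dots,u^{(d)}_t)$. The vector $v(t)$ takes finitely many values; choose $R$ so that each of them occurs for some $t\le R$. For each $s<k^e$ the sequence $(h_{k^en+s})_n$ is one of the $u^{(l)}$, with $l$ depending on $e$ and $s$ only. Hence the block $(h_{tk^e+s})_{0\le s<k^e}$ depends only on $e$ and $v(t)$. A zero run of length at least $2k^e$ contains a full block $[t'k^e,(t'+1)k^e)$. Choose $t\le R$ with $v(t)=v(t')$; then the block at $t$ is zero too. $\square$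

In words: an automatic sequence with long zero runs must have, at every scale $k^e$, a zero run of length comparable to its position. So we want an algebraic $f$ (so that $\mathbf a$ is automatic) whose partial quotients are unbounded, but such that $\deg c_i$ is much smaller than $n_{i-1}$.

The first series one might try is $f=[0;T,T^3,T^9,\dots]$. Cubing is a continuous field homomorphism in characteristic $3$, so $f^3=[0;T^3,T^9,\dots]$ and $f=1/(T+f^3)$; thus $f$ is algebraic, with $f^4+Tf-1=0$. Here $n_i=(3^i-1)/2$ and $\deg c_i=3^{i-1}=2n_{i-1}+1$: the partial quotients grow in proportion to the position, and Lemma 3 gives nothing. Indeed by Lemma 2 we have $h_n\neq0$ (for $n\ge1$) exactly when the ternary expansion of $n$ is $1\cdots1$, so the zero pattern of $h$ is $3$-automatic. The cubing is applied too often. We need a construction in which the total degree grows faster than the degrees of the letters.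

The continued fraction that achieves this is due to Buck and Robbins (J. Number Theory 50 (1995)); everything needed about it is proved here. For a word $W$ let $W^{(3)}$ be the word of the cubes of its letters. Define
$$\Omega_0=\emptyset,\quad\Omega_1=T,\quad\Omega_n=\Omega_{n-1},\,-T,\,\Omega_{n-2}^{(3)},\,-T,\,\Omega_{n-1}\quad(n\ge2). \tag{6}$$
For instance
$$\Omega_2=T,-T,-T,T,\qquad\Omega_3=T,-T,-T,T,-T,T^3,-T,T,-T,-T,T .$$
All letters have the form $\pm T^{3^i}$. Each $\Omega_{n-1}$ is a prefix of $\Omega_n$, so the words converge to an infinite word $(c_1,c_2,\dots)$, and we set $f=[0;c_1,c_2,\dots]$. As $c_1=T$, $|f|=|T|^{-1}$ and $f=\sum_{j\ge0}a_jT^{-j-1}$. Cubing is applied to $\Omega_{n-2}$, two levels down, while the total degree roughly triples at every level.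

**Total degrees.** Let $d_n$ be the sum of the degrees of the letters of $\Omega_n$. Then $d_0=0$, $d_1=1$ and $d_n=2d_{n-1}+3d_{n-2}+2$, which gives
$$d_n=\frac{3^n-1}{2},$$
since $(3^{n-1}-1)+\tfrac12(3^{n-1}-3)+2=\tfrac12(3^n-1)$.

**Lemma 4 (degrees of the letters).** *(a) $\deg c_i$ is unbounded. (b) $\deg c_i\le\sqrt{2n_{i-1}+1}$ for all $i\ge1$.*

*Proof.* (a) $\Omega_1$ contains $T$ and $\Omega_n$ contains $\Omega_{n-2}^{(3)}$, so $\Omega_{2j+1}$ contains $T^{3^j}$.

(b) Let $\mu_n$ be the maximal degree of a letter of $\Omega_n$. Then $\mu_1=\mu_2=1$, and $\mu_n=\max(1,\mu_{n-1},3\mu_{n-2})$ for $n\ge3$. By induction $\mu_n\le3^{(n-1)/2}$, since $3\cdot3^{(n-3)/2}=3^{(n-1)/2}$. Given $i$, let $n\ge1$ be minimal such that the letter at position $i$ lies in the prefix $\Omega_n$. Then it comes after the prefix $\Omega_{n-1}$, so $n_{i-1}\ge d_{n-1}=(3^{n-1}-1)/2$. Hence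
$$\deg c_i\le3^{(n-1)/2}=\sqrt{2d_{n-1}+1}\le\sqrt{2n_{i-1}+1}.\qquad\square$$

*A check by hand.* It will be shown that $f$ satisfies $f=x(1+f^2+f^4)$ with $x=1/T$. Write $f=x\,u(x^2)$, where $u=u(z)$ satisfies $u=1+zu^2+z^2u^4$; this recursion has a solution, and it gives the unique root. Solving modulo $3$ gives $u=1+z-z^3+z^4+0\cdot z^5+\cdots$. So $a_0,a_2,a_4,a_6,a_8,a_{10}=1,1,0,-1,1,0$, and $a_n=0$ for odd $n$. In the Hankel matrix $(a_{i+j})$, entries with $i\not\equiv j\pmod 2$ vanish, so the determinant is the product of the determinants on the even and on the odd indices. The $3\times3$ matrix on the indices $1,3,5$ is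
$$\begin{pmatrix}a_2&a_4&a_6\\a_4&a_6&a_8\\a_6&a_8&a_{10}\end{pmatrix}=\begin{pmatrix}1&0&-1\\0&-1&1\\-1&1&0\end{pmatrix},$$
with determinant $-1+1=0$. It is a factor of both $h_6$ and $h_7$, so $h_6=h_7=0$. For $n=5$ the even indices $0,2,4$ give $\det\begin{pmatrix}1&1&0\\1&0&-1\\0&-1&1\end{pmatrix}=-2=1$, and the odd indices $1,3$ give $\det\begin{pmatrix}1&0\\0&-1\end{pmatrix}=-1$, so $h_5=-1\ne0$. This is what Lemma 2 predicts from $\Omega_3$: $n_5=5$, and the letter $T^3$ jumps to $n_6=8$.

## 7. Proof of Theorem B

What remains is to prove that $f$ is a root of the quartic, and then to combine the lemmas. We work over $\mathbb F_3$.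

**Step 1: matrices.** The purpose is to encode (6) as a recursion for $2\times2$ matrices. Let $\varphi$ denote cubing of all entries of a matrix, so $M(W^{(3)})=M(W)^\varphi$. Put $M_n=M(\Omega_n)$ and $A=\begin{pmatrix}-T&1\\1&0\end{pmatrix}$. Then
$$M_0=I,\qquad M_1=\begin{pmatrix}T&1\\1&0\end{pmatrix},\qquad M_{n+1}=M_nC_nM_n,\qquad C_n=A\,M_{n-1}^\varphi A\quad(n\ge1).$$
As $A$ is symmetric and the products are palindromic, every $M_n$ is symmetric by induction. Write
$$M_n=\begin{pmatrix}P_n&Q_n\\Q_n&S_n\end{pmatrix},\qquad D_n=\det M_n .$$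
Since $\det A=-1$, we have $D_{n+1}=D_n^2(\det A)^2D_{n-1}^3$. With $D_0=1$, $D_1=-1$ this gives inductively $D_n=\pm1$ and $D_{n+1}=D_{n-1}$, so $D_n=(-1)^n$. By the continued fraction facts in Section 6, $Q_n/P_n$ is the convergent of $f$ belonging to the prefix $\Omega_n$, and $\deg P_n=d_n$. In particular $P_n\ne0$ for all $n\ge0$.

**Step 2: three identities.** We want an exact relation for $Q_n/P_n$ that tends to the quartic equation for $f$. The relation is (ii) below; (i) is what makes the cube in it meaningful; (iii) is what the induction for (ii) will demand.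

**Claim.** For all $n\ge1$:

- (i) $Q_n=P_{n-1}^3$;
- (ii) $P_n^2+Q_n^2-TP_nQ_n+P_nQ_{n-1}^3=-D_n$;
- (iii) $E_n^2=TP_n^3Q_n$, where $E_n=P_n^2-Q_n^2-D_n$.

For $n=1$ we have $P_1=T$, $Q_1=1=P_0^3$, $Q_0=0$ and $D_1=-1$. Then (ii) reads $T^2+1-T^2=1$. For (iii), $E_1=T^2-1+1=T^2$ and $T^4=T\cdot T^3\cdot1$.

Now assume the claim for $n$. Write $P,Q,S,D,C$ for $P_n,Q_n,S_n,D_n,C_n$, write $P',Q',S'$ for $P_{n+1},Q_{n+1},S_{n+1}$, and $p,q,s$ for $P_{n-1},Q_{n-1},S_{n-1}$ (only in this step, where no field size or characteristic letters are needed). Note $P,P'\ne0$, and $Q=p^3\ne0$ by (i).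

**Step 2a: expressing $P'$ and $Q'$.** We compute $C$ and then remove the product $MCM$ by Cayley–Hamilton. First
$$A\,M_{n-1}^\varphi=\begin{pmatrix}q^3-Tp^3&s^3-Tq^3\\p^3&q^3\end{pmatrix},\qquad C=\begin{pmatrix}\beta&\gamma\\\gamma&\varepsilon\end{pmatrix},$$
with
$$\varepsilon=p^3=Q,\qquad\gamma=q^3-Tp^3=q^3-TQ,\qquad\beta=T^2p^3-2Tq^3+s^3 .$$
Also $\det C=D_{n-1}^3=D_{n-1}=-D$, that is,
$$\beta Q=\gamma^2-D. \tag{7}$$
Put $y=P\gamma=Pq^3-TPQ$. Then (ii) says exactly
$$y+Q^2=-(D+P^2). \tag{8}$$
Cayley–Hamilton for $X=M_nC$ says $X^2=\tau X-\det(M_n)\det(C)\,I$ with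
$$\tau=\operatorname{tr}(M_nC)=P\beta+2Q\gamma+SQ .$$
Multiply on the right by $C^{-1}$ and use $\det(C)\,C^{-1}=\operatorname{adj}(C)=\begin{pmatrix}\varepsilon&-\gamma\\-\gamma&\beta\end{pmatrix}$:
$$M_{n+1}=M_nCM_n=\tau M_n-D\operatorname{adj}(C).$$
The first row gives
$$P'=\tau P-DQ,\qquad Q'=\tau Q+D\gamma. \tag{9}$$

**Step 2b: (i) for $n+1$.** We compute $PQ'$, where every term can be expressed in $P$, $Q$, $y$. Use (9), then (7), $P\gamma=y$ and $PS=Q^2+D$:
$$\begin{aligned}PQ'&=PQ\tau+Dy=P^2(\beta Q)+2Q^2(P\gamma)+Q^2(PS)+Dy\\&=P^2(\gamma^2-D)+2Q^2y+Q^2(Q^2+D)+Dy\\&=(y+Q^2)^2+D(y+Q^2)-DP^2 .\end{aligned}$$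
By (8) and $D^2=1$ this equals
$$(D+P^2)^2-D(D+P^2)-DP^2=P^4 .$$
Dividing by $P\ne0$ gives $Q'=P^3$.

**Step 2c: formulas for $P'$ and $S'$.** These make the other two identities short. From (9) and Step 2b, $\tau Q=P^3-D\gamma$. Hence, by (8),
$$P'Q=P(\tau Q)-DQ^2=P^4-D(y+Q^2)=P^4+DP^2+1=(P^2-D)^2,$$
where the last equality holds because $-2=1$ in characteristic $3$. Put $a=P^2-D$ (in this step only). Then
$$P'Q=a^2. \tag{10}$$
Furthermore $D_{n+1}=-D$ and $D^3=D$, so
$$P'S'=Q'^2+D_{n+1}=P^6-D=(P^2-D)^3=a^3=a\,P'Q,$$
and dividing by $P'\ne0$,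
$$S'=aQ. \tag{11}$$
Note also $E_n=a-Q^2$.

**Step 2d: (ii) for $n+1$.** The statement is $P'^2+Q'^2-TP'Q'+P'Q^3=-D_{n+1}$. Since $Q'^2+D_{n+1}=P'S'$ and $Q'=P^3$, it is equivalent, after division by $P'$, to $P'+S'-TP^3+Q^3=0$. Multiply by $Q\ne0$ and insert (10) and (11): it becomes
$$a^2+aQ^2+Q^4=TP^3Q .$$
In characteristic $3$ the left side is $(a-Q^2)^2=E_n^2$. So (ii) for $n+1$ is precisely (iii) for $n$, which we have.

**Step 2e: (iii) for $n+1$.** We use $Q'^2+D_{n+1}=P^6-D=a^3$ and $P'=a^2/Q$:
$$E_{n+1}=P'^2-Q'^2-D_{n+1}=P'^2-a^3=\frac{a^4}{Q^2}-a^3=\frac{a^3(a-Q^2)}{Q^2}=\frac{a^3E_n}{Q^2}.$$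
Squaring and using (iii) for $n$,
$$E_{n+1}^2=\frac{a^6\,TP^3Q}{Q^4}=TP^3\Big(\frac{a^2}{Q}\Big)^3=TP^3P'^3=T\,Q'\,P'^3 .$$
The claim is proved for all $n\ge1$.

*A check:* for $n=2$ one finds $P_2=T^4-T^2+1$, $Q_2=T^3=P_1^3$, $S_2=T^2+1$, in agreement with (10) and (11) for $a=P_1^2-D_1=T^2+1$ and $Q_1=1$.

**Step 3: $f$ is a root of the quartic, and $\mathbf a$ is $k$-automatic.** Divide (ii) by $P_nQ_n$ and use $Q_n=P_{n-1}^3$:
$$\frac{P_n}{Q_n}+\frac{Q_n}{P_n}-T+\Big(\frac{Q_{n-1}}{P_{n-1}}\Big)^3=\frac{-D_n}{P_nQ_n}\longrightarrow0 .$$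
Since $Q_n/P_n\to f\ne0$, the limit is $f^{-1}+f-T+f^3=0$; multiplying by $f$,
$$f^4+f^2-Tf+1=0 .$$
So $f$ is algebraic over $\mathbb F_3(T)=\mathbb F_3(x)$ with $x=1/T$, and so is $\sum a_jx^j=Tf$. By Christol $\mathbf a$ is $3$-automatic, hence $k$-automatic for $k=3^s$ by (F2). The continued fraction of $f$ is infinite, so $f$ is irrational by Section 6. An ultimately periodic sequence would make $f$ a rational function of $T$, so $\mathbf a$ is not ultimately periodic.

**Step 4: the line $m=0$ is not $k$-automatic.** Here the lemmas of Section 6 meet. Suppose $h_n=H_{\mathbf a}(0,n)$ is $k$-automatic. By Lemma 2 and Lemma 4(a), $h$ has arbitrarily long zero runs. Let $R$ be as in Lemma 3. For every $e$ there is $t\le R$ with $h=0$ on $[tk^e,(t+1)k^e)$, and $t\ge1$ because $h_0=1$. Choose $i\ge1$ with $n_{i-1}<tk^e\le n_i$; this is possible since $n_0=0$ and $n_i\to\infty$. By Lemma 2, $h_{n_i}\ne0$, so $n_i$ is not in the block and $n_i\ge(t+1)k^e$. Therefore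
$$\deg c_i=n_i-n_{i-1}>k^e,\qquad n_{i-1}<tk^e\le Rk^e .$$
With Lemma 4(b) we get
$$k^e<\sqrt{2Rk^e+1},$$
which is false for large $e$. So $(H_{\mathbf a}(0,n))_n$ is not $k$-automatic.

**Conclusion of the proof.** By (F3) the wall is not $k$-automatic. All its entries lie in $\mathbb F_3\subseteq\mathbb F_q$, so nothing changes when it is regarded over $\mathbb F_q$. As $\mathbf a$ is not ultimately periodic, Lemma 1 excludes every base $\ell\ge2$. This proves Theorem B. $\blacksquare$

## 8. The same sequences in Toeplitz indexing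

Put
$$\mathcal T(c,n)=(-1)^{n(n-1)/2}H_{\mathbf a}(c-n+1,n)\qquad(c\ge n-1),$$
with arbitrary values where $c<n-1$. For $n\ge1$, reversing the columns of $(a_{c+i-j})_{0\le i,j\le n-1}$ turns the entry into $a_{c-n+1+i+j}$, so $\mathcal T(c,n)$ is the Toeplitz determinant of size $n$ and centre $c$. The passage $(m,n)\mapsto(m+n-1,n)$ is a shear, not a relabelling of rows and columns, so non-automaticity has to be checked again. In both cases we show that $k$-automaticity of $\mathcal T$ would lead to a contradiction already obtained.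

*The sequence of Theorem A.* Formula (3) has first index $m=k^j-N+2$, so $c=m+N-1=k^j+1$, and the signs combine to $(-1)^{N(N-1)/2+N(N+1)/2}=(-1)^{N^2}$. Hence
$$\mathcal T(k^j+1,N)=(-1)^Ng_N\qquad(j\ge2,\ k^{j-2}\ge N).$$
Let $e\ge1$, $0\le r<k^e$ and $N=k^en+r$. Then $(-1)^Ng_N$ is the value of the kernel element $(m,n)\mapsto\mathcal T(k^em+1,\,k^en+r)$ at $(k^i,n)$ for all large $i$. So the sequence $n\mapsto(-1)^{k^en+r}g_{k^en+r}$ is determined by that kernel element. If $\mathcal T$ were $k$-automatic, $((-1)^Ng_N)_N$ would have a finite kernel ($e=0$ adds one element), and by (F1) $(g_n)$ would be $k$-automatic. This contradicts Steps 3 and 4 of Section 5.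

*The sequence of Theorem B.* For $n\ge1$ we have $H_{\mathbf a}(0,n)=(-1)^{n(n-1)/2}\,\mathcal T(n-1,n)$, with a sign of period $4$. Set $\delta_n=\mathcal T(n-1,n)$ for $n\ge1$ and $\delta_0=1$. Let $n=k^e\nu+s$ with $0\le s<k^e$. If $s\ge1$, then $n-1=k^e\nu+(s-1)$, so $\delta_n$ is the kernel element of $\mathcal T$ with residues $(s-1,s)$ evaluated at $(\nu,\nu)$. If $s=0$ and $\nu\ge1$, then $n-1=k^e(\nu-1)+(k^e-1)$, so $\delta_n$ is the kernel element with residues $(k^e-1,0)$ evaluated at $(\nu-1,\nu)$; for $\nu=0$ the value is $\delta_0=1$. So if $\mathcal T$ were $k$-automatic, $(\delta_n)$ would have a finite kernel, and by (F1) $(H_{\mathbf a}(0,n))_n$ would be $k$-automatic. This contradicts Step 4 of Section 7.
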